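\title{A definable Urysohn metrization theorem in o-minimal structures}

\begin{abstract}
We prove that a definable topological space in an o-minimal expansion $\mathcal{M}$ of an ordered field is definably homeomorphic to a definable set with the Euclidean topology if and only if it is Hausdorff, regular and definably second-countable. The proof extracts from second-countability a one-parameter system of neighborhoods that satisfies a weak triangle inequality at generic points, uses it to stratify a Hausdorff space into finitely many Euclidean pieces, and uses regularity to glue the pieces together one at a time. A space of dimension $d$ with these properties embeds in $M^{2d+1}$. Examples show that regularity cannot be dropped in any dimension $n\ge 2$, and that second-countability cannot be replaced by the absence of discrete and Sorgenfrey intervals.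
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathcal{M}=(M,<,+,\cdot,\dots)$ is an o-minimal expansion of an ordered field: a first-order structure expanding an ordered field in which every definable subset of $M$ is a finite union of points and intervals with endpoints in $M\cup\{\pm\infty\}$. ``Definable'' means definable in $\mathcal{M}$ with parameters, and $\dim$ is the o-minimal dimension of definable sets, recalled in Section~\ref{sec:tools}. A reader from outside model theory may take $M=\mathbb{R}$ and read ``definable'' as ``semialgebraic''.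

The order topology on $M$ induces the product topology on $M^k$, and a definable set $Y\subseteq M^k$ inherits a subspace topology, its \emph{Euclidean topology}. A definable set can carry other topologies that are described by first-order formulas.

\begin{definition}\label{def:space}
A family $\{B_u:u\in\Omega\}$ of subsets of $M^n$ is \emph{definable} if $\Omega\subseteq M^m$ and $\{(u,x):u\in\Omega,\ x\in B_u\}$ are definable. A \emph{definable topological space} is a pair $(X,\tau)$, where $X\subseteq M^n$ is definable and $\tau$ is a topology on $X$ that has a definable family as a basis. We call $(X,\tau)$ \emph{Euclidean} if it is definably homeomorphic (homeomorphic by a definable bijection) to a definable set $Y\subseteq M^k$, for some $k$, with its Euclidean topology.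
\end{definition}

For example, a \emph{definable metric space} is a definable set $X$ with a definable map $d\colon X\times X\to M^{\ge0}$ that satisfies the metric axioms; the balls $\{y\in X:d(x,y)<t\}$, for $x\in X$ and $t>0$, form a definable basis of a Hausdorff regular topology. The \emph{discrete} topology on a definable set has the singletons as a definable basis. The \emph{Sorgenfrey} topology on $M$ is generated by the half-open intervals $[a,b)$ with $a<b$, and an interval $I\subseteq M$ receives the subspace topology.

Which definable topological spaces are Euclidean? A Euclidean space is Hausdorff and \emph{regular}: a point and a closed set not containing it have disjoint open neighborhoods, or equivalently, every open set $A\ni x$ contains the closure of some open set $V\ni x$. These two conditions are not enough, since the discrete and the Sorgenfrey topology on an interval satisfy them (basic sets are clopen) and, as we shall see, are not Euclidean. In general topology the missing condition is second-countability: by the Urysohn metrization theorem, a space is homeomorphic to a subspace of the cube $[0,1]^{\mathbb{N}}$ if and only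 if it is Hausdorff, regular and has a countable basis. Countability is the wrong notion over a general $\mathcal{M}$. If no countable subset of $M$ is cofinal, then $0\in M$ has no countable neighborhood base: intervals $(-\epsilon_j,\epsilon_j)$ forming such a base would make the numbers $1/\epsilon_j$ cofinal. The following definition replaces counting by dimension.

\begin{definition}\label{def:second}
A definable topological space $(X,\tau)$ is \emph{definably second-countable} if $\tau$ has a definable basis $\{B_u:u\in\Omega\}$ such that for every $x\in X$ and every definable open set $A\ni x$,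
\[
\dim\{u\in\Omega:x\in B_u\subseteq A\}=\dim\Omega .
\]
\end{definition}

The set $A$ is taken definable so that the dimension makes sense; an arbitrary open set containing $x$ contains a definable one, so its set of indices still contains a definable set of dimension $\dim\Omega$. What the condition measures is best seen from the use one makes of a countable basis. If each of uncountably many points $p$ is given an open neighborhood $A_p$, then a single basic set $B$ satisfies $p\in B\subseteq A_p$ for uncountably many $p$. Definition~\ref{def:second} yields the same pigeonhole principle with ``uncountably many'' replaced by ``a set of full dimension'' (Lemma~\ref{lem:pigeon}). Sets with the Euclidean topology are definably second-countable, while infinite discrete sets and Sorgenfrey intervals are not (Section~\ref{sec:examples}).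

Two known results, which we do not use in the proofs, suggest the answer to our question.
\begin{enumerate}
\item[(I)] A definable metric space is Euclidean if and only if it is definably second-countable.
\item[(II)] A one-dimensional Hausdorff definable topological space is Euclidean if and only if it contains no subspace definably homeomorphic to an interval with the discrete or the Sorgenfrey topology.
\end{enumerate}
Definable second-countability passes to definable subspaces, so by (II) a one-dimensional Hausdorff definably second-countable space is Euclidean. Thus the analogue of the Urysohn theorem holds for metric spaces and in dimension one. The \emph{Definable Urysohn Metrization Conjecture}, posed in \cite{AG}, asserts that it holds in general. We prove it.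

\begin{theorem}\label{thm:main}
A definable topological space in an o-minimal expansion of an ordered field is Euclidean if and only if it is Hausdorff, regular and definably second-countable.
\end{theorem}

The classical proof embeds the space by countably many continuous functions, each built by a recursion over the dyadic rationals. Neither step is available here: a definable map has finitely many coordinates and is given by one formula. Instead we cut $X$ into finitely many pieces on which $\tau$ is the Euclidean topology and glue them back one at a time. The method gives more. Without regularity, a Hausdorff definably second-countable space still satisfies the frontier inequality $\dim(\operatorname{cl}_\tau Y\setminus Y)<\dim Y$ and has such a stratification (Theorem~\ref{thm:noreg}). With regularity, a space of dimension $d$ is definably homeomorphic to a union of open simplices in $M^{2d+1}$, and second-countability is equivalent to a uniformity property of neighborhoods (Theorem~\ref{thm:equiv}).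

Section~\ref{sec:examples} tests the hypotheses on examples and proves the easy direction of Theorem~\ref{thm:main}. Section~\ref{sec:idea} shows the gluing construction when a single point is attached and lays out the proof, which occupies Sections~\ref{sec:systems}--\ref{sec:proof}.

\section{Tools from o-minimality}\label{sec:tools}

We write $|\cdot|$ for the sup norm on $M^k$, $B(a,r)=\{y\in M^k:|y-a|<r\}$, and $\operatorname{cl}A$ for the Euclidean closure of $A\subseteq M^k$ in $M^k$. Closure and interior for a topology $\tau$ are written $\operatorname{cl}_\tau$ and $\operatorname{int}_\tau$. The dimension of a nonempty definable set $A\subseteq M^k$ is the largest $d$ such that the image of $A$ under some coordinate projection $M^k\to M^d$ has nonempty interior, and $\dim\emptyset=-\infty$. We use the following standard facts; see \cite{vdD}.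

\begin{enumerate}
\item[(F1)] \emph{Cell decomposition.} Let $A_1,\dots,A_j\subseteq S\subseteq M^k$ and $g\colon A_1\to M$ be definable. Then $S$ is a finite disjoint union of definable sets called cells, each contained in or disjoint from each $A_i$, such that $g$ is continuous on every cell contained in $A_1$. Some coordinate projection maps a cell of dimension $d$ homeomorphically onto an open subset of $M^d$. A definable function on an interval is, off finitely many points, locally constant or locally continuous and strictly monotone.
\item[(F2)] \emph{Dimension.} We have $\dim(A\cup A')=\max(\dim A,\dim A')$, and $\dim g(A)\le\dim A$ for a definable map $g$, with equality if $g$ is injective. A nonempty definable set has dimension $0$ if and only if it is finite. Let $\Gamma\subseteq M^k\times M^l$ be definable with projection $\pi(\Gamma)\subseteq M^k$. If all nonempty fibers $\Gamma_a=\{b:(a,b)\in\Gamma\}$ have dimension at most $j$ (exactly $j$), then $\dim\Gamma$ is at most (exactly) $\dim\pi(\Gamma)+j$.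
\item[(F3)] \emph{Definable choice.} For $\Gamma$ as in (F2) there is a definable map $g\colon\pi(\Gamma)\to M^l$ with $g(a)\in\Gamma_a$ for all $a\in\pi(\Gamma)$.
\item[(F4)] \emph{Frontier inequality.} $\dim(\operatorname{cl}A\setminus A)<\dim A$ for definable $A\neq\emptyset$.
\item[(F5)] \emph{Limits.} A nonempty bounded definable subset of $M$ has an infimum and a supremum in $M$. A definable map $(0,\epsilon)\to M^k$ with bounded image has a limit in $M^k$ at $0$.
\item[(F6)] The image of a closed bounded definable set under a continuous definable map is closed and bounded.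
\end{enumerate}

Definable curves play the part of sequences, and (F5) is a Bolzano--Weierstrass theorem in which no subsequence has to be chosen. For a definable curve $r\mapsto x_r$ in $(X,\tau)$ we write $x_r\to x$ \emph{in $\tau$} if every neighborhood of $x$ contains $x_r$ for all small $r>0$; if moreover $x_r\in A$ for all small $r$, then $x\in\operatorname{cl}_\tau A$. The phrase ``choose definably'' signals a use of (F3).

A point $x$ lies in $\operatorname{cl}_\tau A$ if and only if every $B_u$ containing $x$ meets $A$, and in $\operatorname{int}_\tau A$ if and only if $x\in B_u\subseteq A$ for some $u$. These are first-order conditions, so closures and interiors of the members of a definable family form definable families. All sets, families and functions constructed below are definable for this reason. The properties Hausdorff, regular, definably second-countable and Euclidean are invariant under definable homeomorphism, and they pass to definable subspaces $Y$ by intersecting open sets with $Y$. For second-countability: if $y\in A\subseteq Y$ with $A$ open in $Y$, pick $v$ with $y\in B_v\cap Y\subseteq A$; every $u$ with $y\in B_u\subseteq B_v$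 satisfies $y\in B_u\cap Y\subseteq A$. Finally,
\begin{equation}\label{eq:theta}
\theta\colon M^k\to(0,1)^k,\qquad \theta(x)_j=\frac12\Bigl(1+\frac{x_j}{1+|x_j|}\Bigr),
\end{equation}
is a definable homeomorphism, which lets us make any definable set bounded.

Closed bounded definable sets need not be compact. The first lemma is the form of compactness that survives.

\begin{lemma}\label{lem:directed}
Let $\{C_v:v\in V\}$ be a nonempty definable family of nonempty subsets of a bounded set $K\subseteq M^k$. Suppose that the family is directed: for all $v,v'\in V$ there is $v''\in V$ with $C_{v''}\subseteq C_v\cap C_{v'}$. Then $\bigcap_{v\in V}\operatorname{cl}C_v\neq\emptyset$.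
\end{lemma}

\begin{proof}
The closures form a directed family, so we may assume that the $C_v$ are closed. We use induction on $k$; for $k=0$ the space $M^0$ is a point and there is nothing to prove. Let $k\ge1$ and let $\pi$ be the first coordinate. By (F6), $\pi(C_v)$ is closed and bounded, so $a_v=\min\pi(C_v)$ exists; let $a=\sup_v a_v$. Fix $v$ and $b<a$. Take $v'$ with $a_{v'}>b$ and $v''$ with $C_{v''}\subseteq C_v\cap C_{v'}$. Then $a_{v''}\in\pi(C_v)$ and $b<a_{v'}\le a_{v''}\le a$. So the closed set $\pi(C_v)$ meets $(b,a]$ for every $b<a$, and hence contains $a$. The sets $C_v\cap\pi^{-1}(a)$ are therefore nonempty; they are closed, uniformly bounded and directed, and they lie in a copy of $M^{k-1}$. By induction they have a common point.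
\end{proof}

The second lemma finds, in a subset of full dimension, a point at which all given data are well behaved.

\begin{lemma}\label{lem:generic}
Let $P\subseteq S\subseteq M^k$ be definable with $\dim P=\dim S=d\ge0$, and let $g\colon P\to M$ be definable. Then there are $p\in P$ and $\epsilon>0$ such that $S\cap B(p,\epsilon)\subseteq P$, the function $g$ is continuous on $S\cap B(p,\epsilon)$, and $\dim(S\cap B(p,\delta))=d$ for every $\delta>0$.
\end{lemma}

\begin{proof}
Partition $S$ into cells as in (F1) for $P$ and $g$. Some cell $C\subseteq P$ has dimension $d$. For every other cell $C'$ we have $C\cap\operatorname{cl}C'\subseteq\operatorname{cl}C'\setminus C'$, which has dimension less than $d$ by (F4). So some $p\in C$ lies in the closure of no other cell, that is, $S\cap B(p,\epsilon)\subseteq C$ for some $\epsilon>0$. The set $C\cap B(p,\delta)$ is nonempty and relatively open in $C$, so it projects onto a nonempty open subset of $M^d$ and has dimension $d$.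
\end{proof}

\section{What the hypotheses exclude}\label{sec:examples}

We begin with the pigeonhole principle announced in the introduction.

\begin{lemma}\label{lem:pigeon}
Let $(X,\tau)$ be definably second-countable with basis $\{B_u:u\in\Omega\}$ as in Definition~\ref{def:second}. Let $P\subseteq X$ be nonempty and definable, and let $\{A_p:p\in P\}$ be a definable family of open sets with $p\in A_p$. Then there is $u\in\Omega$ with
\[
\dim\{p\in P:p\in B_u\subseteq A_p\}=\dim P .
\]
\end{lemma}

\begin{proof}
Let $d=\dim P$, $m=\dim\Omega$ and $\Gamma=\{(p,u)\in P\times\Omega:p\in B_u\subseteq A_p\}$. The fiber over each $p\in P$ has dimension $m$, so $\dim\Gamma=d+m$ by (F2). If the fiber over each $u$ had dimension at most $d-1$, then (F2) would give $\dim\Gamma\le m+d-1$.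
\end{proof}

\begin{example}[Discrete and Sorgenfrey topologies]\label{ex:discrete}
On an infinite definable set $P$ with the discrete topology take $A_p=\{p\}$; on an interval $P$ with the Sorgenfrey topology take $A_p=[p,\infty)\cap P$. In both cases $p\in B\subseteq A_p$ determines $p$ from $B$, as the only or the least element of $B$. So the set in Lemma~\ref{lem:pigeon} has at most one point, while $\dim P\ge1$. Neither space is definably second-countable.
\end{example}

\begin{lemma}\label{lem:onlyif}
A Euclidean space is Hausdorff, regular and definably second-countable.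
\end{lemma}

\begin{proof}
Let $Y\subseteq M^k$ carry the Euclidean topology, which is Hausdorff. Let $y\in A$ with $A$ open, say $B(y,\delta)\cap Y\subseteq A$. The closure of $B(y,\delta/2)\cap Y$ in $Y$ lies in $A$, so $Y$ is regular. Let $\Omega=M^k\times M^{>0}$ and $B_{(c,\varrho)}=B(c,\varrho)\cap Y$. The pairs $(c,\varrho)$ with $|c-y|<\varrho<\delta/2$ form a nonempty open subset of $M^{k+1}$, and each of them satisfies $y\in B_{(c,\varrho)}\subseteq A$. Hence the set of indices in Definition~\ref{def:second} has dimension $k+1=\dim\Omega$.
\end{proof}

This is the ``only if'' half of Theorem~\ref{thm:main}. In dimension one, the ``if'' half holds without regularity, and second-countability can be weakened to the condition in (II). The next two examples show that both features are lost in higher dimension. We shall return to them to see at which step the proof breaks down.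

\begin{example}[Regularity cannot be dropped in any dimension $n\ge2$]\label{ex:nonregular}
Let $n\ge2$, let $A=\{x\in M^n:x_n=0\}\setminus\{0\}$, and let $\tau$ be the topology on $M^n$ generated by the Euclidean open sets and $M^n\setminus A$. It refines the Euclidean topology, so it is Hausdorff. A definable basis, indexed by $\Omega=\{0,1\}\times M^n\times M^{>0}$, is
\[
B_{(0,c,\varrho)}=B(c,\varrho),\qquad B_{(1,c,\varrho)}=B(c,\varrho)\setminus A .
\]
An open set $U\ni x$ contains some $B(x,\delta)$ if $x\in A$, and some $B(x,\delta)\setminus A$ if $x\notin A$. Take $i=0$ in the first case and $i=1$ in the second. The indices $(i,c,\varrho)$ with $|c-x|<\varrho<\delta/2$ satisfy $x\in B_{(i,c,\varrho)}\subseteq U$ and form a set of dimension $n+1=\dim\Omega$. So $\tau$ is definably second-countable. It is not regular. The set $A$ is closed and $0\notin A$. An open set $V\ni0$ contains some $B(0,\delta)\setminus A$. Since $n\ge2$, there is a point $a\in A\cap B(0,\delta)$, and an open set $U\supseteq A$ contains a Euclidean ball about $a$. This ball contains points of $B(0,\delta)$ with $x_n\neq0$, so $U\cap V\neq\emptyset$. By Lemma~\ref{lem:onlyif},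 $\tau$ is not Euclidean.
\end{example}

\begin{example}[Result (II) does not extend to dimension two, even for regular Hausdorff spaces]\label{ex:bowtie}
Let $X=\{(x,y)\in M^2:y\ge0\}$, $L=M\times\{0\}$ and $H=X\setminus L$. For $t>0$ let $N(z,t)=B(z,t)\cap H$ if $z\in H$, and for $p=(a,0)\in L$ let
\[
N(p,t)=\{p\}\cup\{(x,y):|x-a|<t,\ 0\le y<t|x-a|\}
\]
be the bow tie of Figure~\ref{fig:bowtie}. Call $U\subseteq X$ open if every $z\in U$ has some $N(z,t)\subseteq U$. Since the sets $N(z,t)$ increase with $t$, this is a topology $\tau$.

\emph{The sets $N(p,t)$ are open}, so the $N(z,t)$ form a definable basis. The set $N(p,t)\cap H$ is Euclidean open. Let $(x,0)\in N(p,t)$ with $x\neq a$, and let $s>0$ satisfy $s<|x-a|/2$, $s<t-|x-a|$ and $s^2<t|x-a|/2$. A point $(x',y')\in N((x,0),s)$ has $|x-a|/2\le|x'-a|<t$ and $y'\le s^2<t|x'-a|$, so it lies in $N(p,t)$.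

\emph{Hausdorff and regular.} For $t\le1$ we have $N(p,t)\subseteq B(p,t)$, so $\tau$ refines the Euclidean topology and is Hausdorff. Small closed balls about a point of $H$ are $\tau$-closed neighborhoods. For $s<t$, the Euclidean closure of $N(p,s)$ lies in $\{|x-a|\le s,\ 0\le y\le s|x-a|\}$, whose only point with $x=a$ is $p$ and whose other points satisfy $y<t|x-a|$. Hence $\operatorname{cl}_\tau N(p,s)\subseteq N(p,t)$.

\emph{No discrete or Sorgenfrey interval.} The topologies $\tau|_H$ and $\tau|_L$ are Euclidean, because $N(p,t)\cap L=(a-t,a+t)\times\{0\}$. Let $\gamma$ be a definable injection of an interval into $X$. By (F1) there is an open subinterval $J$ that $\gamma$ maps into $H$ or into $L$ and on which each coordinate of $\gamma$ is constant or continuous and strictly monotone. Some coordinate is not constant, so $\gamma|_J$ is a homeomorphism onto its image for the Euclidean topologies. Thus $\gamma$ pulls $\tau$ back to the order topology on $J$, which is neither discrete nor Sorgenfrey, as no set $[c,c')\subseteq J$ is open in it. Since the discrete and Sorgenfrey topologies restrict to topologies of the same kind on $J$, the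 map $\gamma$ is not an embedding for either.

\emph{Not definably second-countable, hence not Euclidean.} Otherwise Lemma~\ref{lem:pigeon}, applied with $P=L$ and $A_p=N(p,1)$, gives an open set $B$ and an open interval $I$ with $(a,0)\in B\subseteq N((a,0),1)$ for all $a\in I$. Fix $a_0\in I$ and $s>0$ with $N((a_0,0),s)\subseteq B$. Take $a'\in I$ with $0<|a'-a_0|<s$ and $0<y<s|a'-a_0|$. Then $(a',y)\in B$, but $(a',y)\notin N((a',0),1)$, a contradiction.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3]
\fill[gray!20] (0,0) -- (1,0) -- (1,1) -- cycle;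
\fill[gray!20] (0,0) -- (-1,0) -- (-1,1) -- cycle;
\fill[gray!65] (0.35,0) -- (0.95,0) -- (0.95,0.36) -- cycle;
\fill[gray!65] (0.35,0) -- (-0.25,0) -- (-0.25,0.36) -- cycle;
\draw (-1.25,0) -- (1.25,0) node[right] {$L$};
\draw[dashed] (0,0) -- (0,1);
\fill (0,0) circle (0.5pt) node[below] {$p$};
\fill (0.35,0) circle (0.5pt) node[below] {$p'$};
\fill (0,0.11) circle (0.5pt);
\node at (-0.72,0.3) {$N(p,1)$};
\end{tikzpicture}
\caption{Bow-tie neighborhoods of points of the boundary line $L$ of the closed upper half-plane. The neighborhood $N(p,1)$ (light) contains no point vertically above $p$. The neighborhood $N(p',s)$ (dark) contains such points, for instance the marked one, whenever $0<|p'-p|<s$.}\label{fig:bowtie}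
\end{figure}

\section{Attaching one point}\label{sec:idea}

The heart of the proof is to embed a space $X=H\sqcup S$, where $H$ is open and both $H$ and $S$ are already known to be Euclidean. The mechanism is visible when $S=\{p\}$ is a point. Let $\varphi\colon H\to[0,1]^k$ be a definable homeomorphism onto its image. Consider two spaces in which $H=(0,1)^2$ has its usual topology, $\varphi$ is the inclusion, and $p$ has the basic neighborhoods
\[
\text{(a)}\ \ N_t=\{p\}\cup\{(x,y)\in H:x<t\},\qquad \text{(b)}\ \ N_t=\{p\}\cup\{(x,y)\in H:x<t,\ y<tx\}.
\]
No choice of a value $\varphi(p)$ makes $\varphi$ an embedding of $X$. In (a), $\varphi$ has no limit at $p$. In (b) the limit is $(0,0)$, but the points $(x,x)$ tend to $(0,0)$ without tending to $p$.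

One construction repairs both defects. Suppose that $h\colon H\to(0,1]$ is definable and continuous and that the sets $\{p\}\cup\{h<\epsilon\}$ form a neighborhood base at $p$. Put
\[
\Psi(z)=(h(z),h(z)\varphi(z))\quad(z\in H),\qquad\Psi(p)=0 .
\]
Since $|\varphi|\le1$, we have $|\Psi(z)|=h(z)$, so $\Psi^{-1}(B(0,\epsilon))=\{p\}\cup\{h<\epsilon\}$. This says that $\Psi$ is continuous at $p$ and that its inverse is continuous at $0$. On $H$ the map $\Psi$ is continuous, and $\varphi(z)$ is recovered continuously by dividing by the first coordinate. So $\Psi$ is an embedding. In (a) take $h(x,y)=x$, and in (b) take $h(x,y)=\min(1,\max(x,y/x))$; in both cases $\{p\}\cup\{h<\epsilon\}=N_\epsilon$ for $\epsilon\le1$.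

How does one find $h$ in general? If $p$ has a definable base $\{N_t:t>0\}$ that increases with $t$, the natural candidate is
\[
\rho(z)=\inf\bigl(\{1\}\cup\{t\in(0,1]:z\in N_t\}\bigr).
\]
It is positive on $H$ when $X$ is Hausdorff, and $N_{\epsilon'}\subseteq\{p\}\cup\{\rho<\epsilon\}\subseteq N_\epsilon$ for $\epsilon'<\epsilon\le1$. Nothing forces $\rho$ to be continuous. The usual remedy is the Lipschitz envelope $z\mapsto\sup_{w\in H}(\rho(w)-e(z,w))$, where $e(z,w)=|\varphi(z)-\varphi(w)|$. It fails in (b): there $\rho=h$, and for $z=(x,y)$ with $y\le x$ the point $w=(x,x)$ has $\rho(w)=1$ and $e(z,w)\le x$, so the envelope is at least $1-x$ and does not tend to $0$ at $p$. The trouble is that $e$-balls of a fixed radius are not small for $\tau$. We need a continuous radius $b(z)>0$ such that the $e$-ball of radius $b(z)$ about $z$ shrinks to $p$ as $z\to p$; then $\sup_w(\rho(w)-e(z,w)/b(z))$ sees only that ball. In (b) the radius $b(x,y)=x^2/2$ works: if $(x,y)\in N_t$ and $|(x',y')-(x,y)|<x^2/2$, then $x/2<x'<2t$ and $y'/x'<(tx+x^2/2)/(x/2)<3t$, so $(x',y')\in N_{3t}$. In general $b$ comes from regularity.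

When $S$ is larger, the embedding must also record \emph{which} point of $S$ is approached. Besides a ``distance'' $\rho(x)$ from $x\in H$ to $S$ we need a ``nearest point'' $f(x)\in S$, such that $x\to p$ in $\tau$ if and only if $(f(x),\rho(x))\to(p,0)$. In a metric space this follows from the triangle inequality. The proof of Theorem~\ref{thm:main} accordingly has three parts.
\begin{enumerate}
\item Second-countability provides definable one-parameter bases $N(x,t)$ at all points, which satisfy a substitute for the triangle inequality at generic points (Section~\ref{sec:systems}).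
\item In a Hausdorff space this substitute yields the frontier inequality, and with it a finite stratification whose strata carry the Euclidean topology (Section~\ref{sec:strata}).
\item In a regular space $f$, $\rho$ and $b$ can be constructed along a whole stratum, and the strata can be attached one at a time (Section~\ref{sec:gluing}).
\end{enumerate}

\section{Uniform neighborhood systems}\label{sec:systems}

\begin{definition}\label{def:system}
A \emph{neighborhood system} on $(X,\tau)$ is a definable family $\{N(x,t):x\in X,\ t>0\}$ of open sets such that
\begin{enumerate}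
\item[(N1)] $x\in N(x,t)\subseteq N(x,t')$ for $t<t'$;
\item[(N2)] every open set $A\ni x$ contains some $N(x,t)$.
\end{enumerate}
Let $S\subseteq X$ be definable and $p\in S$. The system is \emph{uniform along $S$ at $p$} if for every $t>0$ there are $\epsilon,s>0$ such that $N(p',s)\subseteq N(p,t)$ for all $p'\in S$ with $|p'-p|<\epsilon$. It is \emph{generically uniform} if
\begin{enumerate}
\item[(N3)] for every nonempty definable $S\subseteq X$, the set of $p\in S$ at which the system is not uniform along $S$ has dimension less than $\dim S$.
\end{enumerate}
\end{definition}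

For the Euclidean topology and $N(x,t)=B(x,t)\cap X$, uniformity holds with $\epsilon=s=t/2$; it is the triangle inequality with the constants forgotten. The bow ties of Example~\ref{ex:bowtie} form a neighborhood system that is uniform along $L$ at no point, since $N(p',s)\not\subseteq N(p,1)$ whenever $0<|p'-p|<s$ (Figure~\ref{fig:bowtie}). Three observations will be used.
\begin{enumerate}
\item[(U1)] Uniformity along $S$ at $p$ implies uniformity along $S'$ at $p$ for $p\in S'\subseteq S$.
\item[(U2)] Uniformity along $S$ at $p$ implies that each $N(p,t)$ contains some $S\cap B(p,\epsilon)$, because $p'\in N(p',s)$.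
\item[(U3)] The map $\theta$ of \eqref{eq:theta} is a Euclidean homeomorphism and preserves dimension, so transporting $X$, $\tau$ and $N$ along $\theta$ preserves (N1)--(N3). It is therefore immaterial in Definition~\ref{def:system} whether or not $X$ is taken inside $(0,1)^n$.
\end{enumerate}

A definable basis gives at each point $x$ a base indexed by a set of dimension up to $\dim\Omega$, and we have to turn it into a chain. With a countable basis $B_1,B_2,\dots$ one takes the intersection of those $B_i\ni x$ with $i\le1/t$, which is open because the intersection is finite. Here we grade a neighborhood $A$ of $x$ by the radius of a ball of indices $u$ with $x\in B_u\subseteq A$, and intersect all neighborhoods of grade $t$. The centers of these balls form a closed bounded set, which takes the place of the finite set $\{i:i\le1/t\}$.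

\begin{lemma}\label{lem:system}
A definably second-countable space has a neighborhood system.
\end{lemma}

\begin{proof}
We may assume $X\neq\emptyset$. Let $\{B_u:u\in\Omega\}$ be as in Definition~\ref{def:second} and $m=\dim\Omega$.

\emph{Reduction to a bounded open $\Omega\subseteq M^m$.} Replacing $\Omega$ by $\Omega\times(0,1)$ and putting $B_{(u,v)}=B_u$, we may assume $m\ge1$. Partition $\Omega$ into cells and discard those of dimension less than $m$. Each set $\{u:x\in B_u\subseteq A\}$ loses a subset of dimension less than $m$, so it keeps dimension $m$; in particular the remaining sets still form a basis. By (F1) and \eqref{eq:theta}, each remaining cell is in definable bijection with an open subset of $(0,1)^m$, and since $m\ge1$ we can translate these open sets to make them disjoint. After reindexing, $\Omega$ is a bounded open subset of $M^m$, and for every definable open $A\ni x$ the set $\{u\in\Omega:x\in B_u\subseteq A\}$, having dimension $m$, contains a ball.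

\emph{The system.} Let $\Omega_x=\{u\in\Omega:x\in B_u\}$ and $K(x,t)=\{u\in M^m:B(u,t)\subseteq\Omega_x\}$. For $B(u,t)\subseteq\Omega$ let $W(u,t)=\bigcup_{w\in B(u,t)}B_w$, an open set. Put
\[
U(x,t)=\bigcap_{u\in K(x,t)}W(u,t),\qquad N(x,t)=\operatorname{int}_\tau U(x,t),
\]
where $U(x,t)=X$ if $K(x,t)=\emptyset$. The set $K(x,t)\subseteq\Omega$ is bounded. It is closed: if $u\in\operatorname{cl}K(x,t)$ and $w\in B(u,t)$, pick $u'\in K(x,t)$ with $|u'-u|<t-|w-u|$; then $w\in B(u',t)\subseteq\Omega_x$.

\emph{Monotonicity.} Let $t<t'$, $y\in U(x,t)$ and $u\in K(x,t')$. Then $u\in K(x,t)$, so $y\in W(u,t)\subseteq W(u,t')$. Hence $U(x,t)\subseteq U(x,t')$.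

\emph{Property} (N2). Let $A\ni x$ be open; shrinking it, we may assume that it is definable. There is a ball $B(u,t)\subseteq\{w\in\Omega:x\in B_w\subseteq A\}$. Then $u\in K(x,t)$ and $U(x,t)\subseteq W(u,t)\subseteq A$.

\emph{The point $x$ is interior to $U(x,t)$.} Suppose not. Then for each $v\in\Omega_x$ we have $B_v\not\subseteq U(x,t)$, so $K_v=\{u\in K(x,t):B_v\not\subseteq W(u,t)\}$ is nonempty. Given $v,v'\in\Omega_x$, take $v''$ with $x\in B_{v''}\subseteq B_v\cap B_{v'}$; then $K_{v''}\subseteq K_v\cap K_{v'}$. Lemma~\ref{lem:directed} gives $u^*\in\bigcap_v\operatorname{cl}K_v\subseteq K(x,t)$. The open set $W(u^*,t/2)$ contains $x$, so $x\in B_v\subseteq W(u^*,t/2)$ for some $v$. If $u'\in K(x,t)$ and $|u'-u^*|<t/2$, then $B(u^*,t/2)\subseteq B(u',t)$, so $B_v\subseteq W(u',t)$ and $u'\notin K_v$. This contradicts $u^*\in\operatorname{cl}K_v$.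
\end{proof}

Uniformity now comes from the pigeonhole principle: one basic set $B_u$ serves a full-dimensional set of points, and near a generic such point the room that $N(p',\cdot)$ has inside $B_u$ varies continuously with $p'$.

\begin{lemma}\label{lem:uniform}
In a definably second-countable space every neighborhood system is generically uniform.
\end{lemma}

\begin{proof}
Let $S\subseteq X$ be nonempty and definable, and suppose that the set $P$ of points of $S$ at which $N$ is not uniform along $S$ has dimension $d=\dim S$. For $p\in P$ choose definably $t(p)>0$ witnessing the failure: there are no $\epsilon,s>0$ with $N(p',s)\subseteq N(p,t(p))$ for all $p'\in S\cap B(p,\epsilon)$. By Lemma~\ref{lem:pigeon} there is $u$ such that $P_u=\{p\in P:p\in B_u\subseteq N(p,t(p))\}$ has dimension $d$. For $p\in P_u$ let $\sigma(p)=\sup\{s\in(0,1]:N(p,s)\subseteq B_u\}$, which is positive by (N2). Lemma~\ref{lem:generic} gives $p\in P_u$ and $\epsilon>0$ such that $S\cap B(p,\epsilon)\subseteq P_u$ and $\sigma$ is continuous on this set. Let $s=\sigma(p)/2$. After shrinking $\epsilon$ we have $\sigma(p')>s$ for all $p'\in S\cap B(p,\epsilon)$, hence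 $N(p',s)\subseteq B_u\subseteq N(p,t(p))$ by (N1). This contradicts the choice of $t(p)$.
\end{proof}

From now on second-countability is used only through (N1)--(N3).

\section{The frontier inequality and stratification}\label{sec:strata}

In this section $(X,\tau)$ is a Hausdorff definable topological space with a generically uniform neighborhood system $N$, and $X\subseteq M^n$. Regularity is not assumed.

To stratify $X$ we remove the points at which $\tau$ differs from the Euclidean topology and repeat the process on the closure of the removed set. This terminates only if taking $\tau$-closures does not raise the dimension. We deduce this from the Euclidean frontier inequality (F4) by means of a map that turns $\tau$-convergence to a set $K$ into Euclidean convergence. It consists of the nearest point $f$ and the distance $\rho$ of Section~\ref{sec:idea}, which are easy to control when $K$ is closed and bounded.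

\begin{lemma}\label{lem:compact}
Let $K\subseteq X$ be nonempty, definable, and closed and bounded in $M^n$, and let $N$ be uniform along $K$ at every point of $K$. For $y\in X\setminus K$ let
\[
\rho(y)=\inf\Bigl(\{1\}\cup\bigl\{s\in(0,1]:y\in\textstyle\bigcup_{p\in K}N(p,s)\bigr\}\Bigr).
\]
Then $\rho(y)>0$. There is a definable map $f\colon\{y\in X\setminus K:\rho(y)<\frac12\}\to K$ with $y\in N(f(y),2\rho(y))$, and for all $p\in K$ and $\eta\in(0,\frac12)$ there is $t>0$ such that $\rho(y)<\eta$ and $|f(y)-p|<\eta$ for all $y\in N(p,t)\setminus K$.
\end{lemma}

\begin{proof}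
Suppose $\rho(y)=0$. By (N1) we can choose definably $p_s\in K$ with $y\in N(p_s,s)$ for $s\in(0,1)$. By (F5), $p_s$ has a limit $p^*$ as $s\to0$, and $p^*\in K$ as $K$ is closed. Given $t>0$, uniformity at $p^*$ gives $N(p_s,s)\subseteq N(p^*,t)$ for small $s$. So $y$ lies in every neighborhood of $p^*$. Since $X$ is Hausdorff, $y=p^*\in K$, a contradiction.

If $0<\rho(y)<\frac12$, then $y\in N(p,s)$ for some $p\in K$ and $s<2\rho(y)$, so $y\in N(p,2\rho(y))$; definable choice gives $f$. For $t<\eta$ and $y\in N(p,t)\setminus K$ we have $\rho(y)\le t<\eta$. Suppose that the claim on $f$ fails for $p$ and $\eta$. Choose definably, for $t\in(0,\eta)$, a point $y_t\in N(p,t)\setminus K$ with $|f(y_t)-p|\ge\eta$. As before $f(y_t)$ has a limit $q\in K$ as $t\to0$, and $q\neq p$. Fix $t'>0$. For small $t$, uniformity at $q$ gives $y_t\in N(f(y_t),2\rho(y_t))\subseteq N(f(y_t),2t)\subseteq N(q,t')$, and also $y_t\in N(p,t')$. So $N(p,t')\cap N(q,t')\neq\emptyset$ for all $t'>0$, which contradicts the Hausdorff property.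
\end{proof}

\begin{lemma}\label{lem:frontier}
For nonempty definable $Y\subseteq X$ we have $\dim(\operatorname{cl}_\tau Y\setminus Y)<\dim Y$. Hence $\dim\operatorname{cl}_\tau Y=\dim Y$.
\end{lemma}

\begin{proof}
Let $S=\operatorname{cl}_\tau Y\setminus Y$; we may assume $S\neq\emptyset$. Let $d=\dim S$. By (N3), the points of $S$ at which $N$ is uniform along $S$ form a set of dimension $d$, which contains a cell $C$ of dimension $d$. Project $C$ homeomorphically onto an open subset of $M^d$, and let $K\subseteq C$ be the preimage of a closed box with nonempty interior. Then $\dim K=d$, and $K$ is closed and bounded by (F6). By (U1), Lemma~\ref{lem:compact} applies to $K$; note that $Y\cap K=\emptyset$. Let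
\[
T=\{(f(y),\rho(y)):y\in Y,\ \rho(y)<\tfrac12\}\subseteq M^{n+1},
\]
so $\dim T\le\dim Y$. For $p\in K$ every $N(p,t)$ meets $Y$, so Lemma~\ref{lem:compact} gives points of $T$ arbitrarily close to $(p,0)$. As $\rho>0$, we get $K\times\{0\}\subseteq\operatorname{cl}T\setminus T$, and (F4) yields $d<\dim T\le\dim Y$.
\end{proof}

\begin{remark}
The Hausdorff property cannot simply be omitted here. On $X=\{0\}\cup(1,2)$ take the basis $B_{(0,c,\varrho)}=\{0\}$, $B_{(1,c,\varrho)}=\{0\}\cup(B(c,\varrho)\cap(1,2))$. It satisfies Definition~\ref{def:second} by the argument of Lemma~\ref{lem:onlyif}, and $\operatorname{cl}_\tau\{0\}=X$.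
\end{remark}

Let $Z\subseteq X$ be definable. Call $p\in Z$ a \emph{Euclidean point of $Z$} if the $\tau|_Z$-neighborhoods of $p$ are exactly the Euclidean neighborhoods of $p$ in $Z$; that is, every $N(p,t)$ contains some $Z\cap B(p,\epsilon)$, and every $B(p,\eta)$ contains some $Z\cap N(p,t)$. These points form a definable set.

\begin{lemma}\label{lem:europoints}
Let $Z\subseteq X$ be nonempty and definable. The points of $Z$ that are not Euclidean points of $Z$ form a set of dimension less than $\dim Z$.
\end{lemma}

\begin{proof}
Let $d=\dim Z$. By (N3) and (U2) the first condition fails only on a set of dimension less than $d$. Let $D$ be the set of $p\in Z$ at which the second condition fails, and for $p\in D$ choose definably $\eta(p)>0$ with $Z\cap N(p,t)\not\subseteq B(p,\eta(p))$ for all $t>0$. Suppose $\dim D=d$. By Lemma~\ref{lem:generic} there is $p_0\in D$ with the following property: putting $\eta_0=\eta(p_0)/2$, there is a ball $B$ about $p_0$ of radius at most $\eta_0/4$ such that $P=Z\cap B$ is contained in $D$, has dimension $d$, and $\eta>\eta_0$ on $P$. Let $Y=Z\setminus B$. For $p\in P$ and $t>0$ there is $y\in Z\cap N(p,t)$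 with $|y-p|>\eta_0$; then $|y-p_0|>3\eta_0/4$, so $y\in Y$. Hence $Y\neq\emptyset$ and $P\subseteq\operatorname{cl}_\tau Y\setminus Y$. Lemma~\ref{lem:frontier} gives $d<\dim Y\le d$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:strata}
If $X\neq\emptyset$, then $X$ is a disjoint union of nonempty definable sets $S_0,\dots,S_\ell$ with $\ell\le\dim X$ such that for each $i$:
\begin{enumerate}
\item[(a)] $H_i=S_0\cup\dots\cup S_i$ is $\tau$-open;
\item[(b)] $\tau|_{S_i}$ is the Euclidean topology of $S_i\subseteq M^n$;
\item[(c)] $N$ is uniform along $S_i$ at every point of $S_i$.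
\end{enumerate}
\end{proposition}

\begin{proof}
Let $Z_0=X$. Given a nonempty definable $\tau$-closed set $Z_i$, let $R_i$ be the set of Euclidean points of $Z_i$ at which $N$ is uniform along $Z_i$. By (N3) and Lemma~\ref{lem:europoints}, $\dim(Z_i\setminus R_i)<\dim Z_i$. Let $Z_{i+1}=\operatorname{cl}_\tau(Z_i\setminus R_i)\subseteq Z_i$. Then $\dim Z_{i+1}<\dim Z_i$ by Lemma~\ref{lem:frontier}, so $S_i=Z_i\setminus Z_{i+1}$ is nonempty, and $S_i\subseteq R_i$. The dimensions decrease strictly, so there is $\ell\le\dim X$ with $Z_\ell\neq\emptyset=Z_{\ell+1}$, where we stop. The set $H_i=X\setminus Z_{i+1}$ is open. A Euclidean point of $Z_i$ that lies in $S_i$ is a Euclidean point of $S_i$, which gives (b), and (c) follows from (U1).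
\end{proof}

Together with Lemmas~\ref{lem:system} and~\ref{lem:uniform}, Lemma~\ref{lem:frontier} and Proposition~\ref{prop:strata} give what remains true without regularity.

\begin{theorem}\label{thm:noreg}
Let $(X,\tau)$ be a nonempty Hausdorff definably second-countable space. Then $\dim(\operatorname{cl}_\tau Y\setminus Y)<\dim Y$ for every nonempty definable $Y\subseteq X$. Moreover, $X$ has a neighborhood system $N$ and a partition into at most $\dim X+1$ definable pieces $S_0,\dots,S_\ell$ with properties \emph{(a)--(c)} of Proposition~\ref{prop:strata}.
\end{theorem}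

\section{Gluing a closed stratum to an open Euclidean set}\label{sec:gluing}

\begin{proposition}\label{prop:glue}
Let $(X,\tau)$ be a regular definable topological space with $X\subseteq[0,1]^n$ and with a neighborhood system $N$. Let $X=H\sqcup S$, where $S\neq\emptyset$ is definable and $\tau$-closed. Suppose that $\tau|_S$ is the Euclidean topology of $S\subseteq M^n$, that $N$ is uniform along $S$ at every point of $S$, and that $(H,\tau|_H)$ is Euclidean. Then $(X,\tau)$ is Euclidean.
\end{proposition}

The proof fills this section, in which the hypotheses of the proposition are in force. If $H=\emptyset$ there is nothing to prove, so let $H\neq\emptyset$. Using \eqref{eq:theta}, fix a definable homeomorphism $\varphi$ of $(H,\tau|_H)$ onto a subset of $[0,1]^k$, and put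
\[
e(x,y)=|\varphi(x)-\varphi(y)|\le1,\qquad B_e(x,t)=\{y\in H:e(x,y)<t\}.
\]
Then $e$ induces $\tau|_H$, and since $H$ is open, the balls $B_e(x,t)$ form a base at $x\in H$ in $X$.

Our first aim is a version of Lemma~\ref{lem:compact} for $S$. The difficulty is that $S$ need not be closed in $M^n$: a definable curve in $S$ may converge to a point outside $S$, where no uniformity is available. This is a real obstacle.

\begin{example}\label{ex:bad}
Let $X=(0,1)\times[0,1)$ with the Euclidean topology and $S=(0,1)\times\{0\}$. Let $N(z,t)=B(z,t)\cap X$ for $t<z_1$ and $N(z,t)=X$ for $t\ge z_1$. This system is uniform along $S$ at $p=(a,0)$, with $\epsilon=s=\min(t,a)/2$. But $N((s,0),s)=X$ for all $s\in(0,1)$, so the function $\rho$ of Lemma~\ref{lem:compact} vanishes identically.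
\end{example}

We therefore shrink the neighborhoods twice: first to keep them away from points of $H$, which makes $\rho$ positive, and then to keep them away from distant points of $S$, which makes $f$ converge.

\subsection{Shrinking neighborhoods of $S$}

\begin{lemma}\label{lem:kappa}
There are a definable family $\{O_t:t>0\}$ of open sets and a definable function $\kappa\colon H\to(0,1]$ such that $S\subseteq O_t\subseteq O_{t'}$ for $t<t'$, $\kappa(x)\le t$ for $x\in H\cap O_t$, and $|\kappa(x)-\kappa(y)|\le e(x,y)$ for $x,y\in H$.
\end{lemma}

\begin{proof}
Let $C_t=\{x\in H:\operatorname{cl}_\tau B_e(x,t)\cap S=\emptyset\}$; these sets decrease as $t$ increases. By regularity, each $x\in H$ has an open neighborhood whose closure lies in the open set $H$, and this neighborhood contains some $B_e(x,t)$. So $\bigcup_tC_t=H$.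

We claim that $\operatorname{cl}_\tau C_t\cap S=\emptyset$. Suppose $p\in S\cap\operatorname{cl}_\tau C_t$, and choose definably $x_r\in N(p,r)\cap C_t$ for $r>0$. The bounded curve $\varphi(x_r)$ converges in $M^k$ as $r\to0$, so there is $r_0>0$ with $e(x_r,x_{r'})<t$ for all $r,r'<r_0$. Fix $r'<r_0$. Then $x_r\in B_e(x_{r'},t)$ for $r<r_0$ and $x_r\to p$ in $\tau$, so $p\in\operatorname{cl}_\tau B_e(x_{r'},t)$. This contradicts $x_{r'}\in C_t$.

Let $O_t=X\setminus\operatorname{cl}_\tau C_t$ and $\kappa(x)=\sup\{t\in(0,1]:x\in C_t\}>0$. The sets $O_t$ are open, contain $S$ and increase with $t$. If $x\in H\cap O_t$, then $x\notin C_{t'}$ for all $t'\ge t$, so $\kappa(x)\le t$. To show $\kappa(y)\ge\kappa(x)-e(x,y)$ we may assume $e(x,y)<\kappa(x)$. Let $e(x,y)<\delta<t<\kappa(x)$. Then $x\in C_t$ and $B_e(y,t-\delta)\subseteq B_e(x,t)$, so $y\in C_{t-\delta}$ and $\kappa(y)\ge t-\delta$. Now let $\delta$ decrease to $e(x,y)$ and $t$ increase to $\kappa(x)$.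
\end{proof}

This is the step at which Example~\ref{ex:nonregular} fails. There $H=M^n\setminus A$ is open and Euclidean and $S=A$ carries the Euclidean topology, but the closure of every neighborhood of $0\in H$ meets $A$, so $0$ lies in no $C_t$.

\subsection{A base with a triangle inequality}

For $p\in S$ and $t>0$ let
\[
G(p,t)=O_t\cap\bigcup\{N(p',t):p'\in S,\ |p'-p|<t\}.
\]
These sets are open, contain $p$ and increase with $t$. They form a base at $p$: given $t$, take $\epsilon,s$ from uniformity at $p$; then $G(p,\min(\epsilon,s))\subseteq N(p,t)$. This is the only use of uniformity in this section. Taking the union over nearby centers builds in an exact triangle inequality, valid at all scales: for $p,p'\in S$,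
\begin{equation}\label{eq:G}
|p-p'|\le t\ \Longrightarrow\ G(p,t)\subseteq G(p',2t),
\end{equation}
because $|p''-p|<t$ implies $|p''-p'|<2t$, while $N(p'',t)\subseteq N(p'',2t)$ and $O_t\subseteq O_{2t}$. By regularity we can choose definably, for $p\in S$ and $t\in(0,1]$, a number $\nu(p,t)\in(0,t]$ with
\begin{equation}\label{eq:R}
\operatorname{cl}_\tau G(p,4\nu(p,t))\subseteq G(p,t/4).
\end{equation}
We think of $G(p,\nu(p,t))\subseteq G(p,t)$ as a nested pair with a margin between its members. The pairs with $\nu(p,t)\ge s$, for fixed $s>0$, are not indexed by a closed set, and $\nu$ need not be continuous. Nevertheless they behave as if they formed a compact family: along a definable curve of such pairs, one fixed nested pair fits into all the margins. The factors $4$ in \eqref{eq:R} leave room for this.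

\begin{lemma}\label{lem:absorb}
Let $s>0$ and let $r\mapsto(p_r,t_r)\in S\times(0,1]$, $r\in(0,\epsilon)$, be a definable curve with $\nu_r:=\nu(p_r,t_r)\ge s$ for all $r$. Then there are $r_0\in(0,\epsilon)$ and open sets $A,A'$ such that
\[
G(p_r,\nu_r)\subseteq A\subseteq\operatorname{cl}_\tau A\subseteq A'\subseteq G(p_r,t_r)\qquad\text{for all }r\le r_0 .
\]
\end{lemma}

\begin{proof}
The curves $p_r,\nu_r,t_r$ are bounded, so they have limits $p^*\in M^n$ and $\nu^*,t^*\in M$ as $r\to0$. The point $p^*$ need not lie in $S$, but $t^*\ge\nu^*\ge s>0$. Take $r_0$ so small that for all $r\le r_0$ we have $|p_r-p^*|<s/8$, $|\nu_r-\nu^*|<\nu^*/4$ and $|t_r-t^*|<t^*/4$. Then for $r\le r_0$,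
\[
|p_r-p_{r_0}|\le s/4,\qquad\nu_r\le2\nu_{r_0},\qquad t_{r_0}\le2t_r .
\]
Let $A=G(p_{r_0},4\nu_{r_0})$ and $A'=G(p_{r_0},t_{r_0}/4)$; then $\operatorname{cl}_\tau A\subseteq A'$ by \eqref{eq:R}. Both $2\nu_{r_0}$ and $t_{r_0}/4$ are at least $s/4$, so \eqref{eq:G} gives $G(p_r,\nu_r)\subseteq G(p_r,2\nu_{r_0})\subseteq A$ and $A'\subseteq G(p_r,t_{r_0}/2)\subseteq G(p_r,t_r)$.
\end{proof}

\subsection{Keeping away from distant points of $S$}

The sets $G(p,t)$ make $\rho$ positive but do not yet control $f$. In Example~\ref{ex:bad}, with $\varphi$ the inclusion, we have $C_t=\{z_2>t\}$ and $O_t=\{z_2<t\}$, and $G(q,s)=O_s$ whenever $q_1\le s$. The distance defined from the sets $G$ is $\rho(z)=z_2$, and $f(z)=(z_2,0)$ satisfies $z\in G(f(z),2\rho(z))$; yet $f(z)\to(0,0)$ as $z\to(\frac12,0)$. To prevent this, we remove from $G(q,s)$ the inner member of every nested pair that is large compared with $s$ and whose outer member misses $q$. For $q\in S$ and $s>0$ let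
\[
E(q,s)=X\setminus\operatorname{cl}_\tau\bigcup\{G(p,\nu(p,t)):p\in S,\ t\in(0,1],\ \nu(p,t)\ge s,\ q\notin G(p,t)\},
\]
\[
G^*(q,s)=G(q,s)\cap E(q,s).
\]
These sets are open, and they increase with $s$ because fewer pairs are removed for larger $s$.

\begin{lemma}\label{lem:Gstar}
\emph{(a)} For $q\in S$, the sets $G^*(q,s)$, $s>0$, form a base of open neighborhoods of $q$.

\emph{(b)} For $p\in S$ and $\eta>0$ there is $s_0\in(0,1]$ such that $G^*(q,s)\cap G(p,s_0)=\emptyset$ whenever $q\in S$, $|q-p|\ge\eta$ and $0<s\le s_0$.
\end{lemma}

\begin{proof}
(a) Since $G^*(q,s)\subseteq G(q,s)$, we only need $q\in E(q,s)$. Suppose $q\notin E(q,s)$. Then every $G(q,r)$ meets the union, so we can choose definably, for $r>0$, a pair $(p_r,t_r)$ with $\nu_r=\nu(p_r,t_r)\ge s$, $q\notin G(p_r,t_r)$ and $G(p_r,\nu_r)\cap G(q,r)\neq\emptyset$. Take $r_0,A$ from Lemma~\ref{lem:absorb}. Then $G(q,r)$ meets $A$ for all $r\le r_0$, so $q\in\operatorname{cl}_\tau A\subseteq G(p_{r_0},t_{r_0})$, a contradiction.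

(b) The set $S\cap B(p,\eta)$ is $\tau|_S$-open, so there is $t_1\in(0,1]$ with $G(p,t_1)\cap S\subseteq B(p,\eta)$. Let $s_0=\nu(p,t_1)$. For $q$ and $s$ as in the statement, $q\notin G(p,t_1)$ and $\nu(p,t_1)\ge s$, so $G(p,s_0)$ is one of the sets removed in the definition of $E(q,s)$.
\end{proof}

\subsection{Distance and nearest point}

For $x\in H$ let
\[
\rho(x)=\inf\Bigl(\{1\}\cup\bigl\{s\in(0,1]:x\in\textstyle\bigcup_{q\in S}G^*(q,s)\bigr\}\Bigr).
\]
If $x\in G^*(q,s)\subseteq O_s$, then $s\ge\kappa(x)$. Hence $\rho(x)\ge\kappa(x)>0$. If $\rho(x)<\frac12$, then $x\in G^*(q,s)\subseteq G^*(q,2\rho(x))$ for some $q\in S$ and $s<2\rho(x)$. Choose a definable $f\colon H\to S$ with $x\in G^*(f(x),2\rho(x))$ if $\rho(x)<\frac12$, and with $f(x)$ equal to a fixed point of $S$ otherwise. The next lemma says that $x\to p$ in $\tau$ if and only if $(f(x),\rho(x))\to(p,0)$.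

\begin{lemma}\label{lem:frho}
Let $p\in S$.

\emph{(a)} For each $\eta\in(0,1)$ there is an open set $V\ni p$ with $|f(x)-p|<\eta$ and $\rho(x)<\eta$ for all $x\in V\cap H$.

\emph{(b)} If $x\in H$, $0<\epsilon\le\frac12$, $|f(x)-p|<\epsilon$ and $\rho(x)<\epsilon$, then $x\in G(p,4\epsilon)$.
\end{lemma}

\begin{proof}
(a) Take $s_0$ from Lemma~\ref{lem:Gstar}(b) and let $V=G^*(p,s)$ with $0<s<\min(s_0/2,1/2,\eta)$. For $x\in V\cap H$ we have $\rho(x)\le s<\eta$. Also $\rho(x)<\frac12$ and $2\rho(x)\le s_0$, and $x$ lies in $G^*(f(x),2\rho(x))\cap G(p,s_0)$. Lemma~\ref{lem:Gstar}(b) forces $|f(x)-p|<\eta$.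

(b) Since $\rho(x)<\frac12$, we have $x\in G(f(x),2\rho(x))\subseteq G(f(x),2\epsilon)\subseteq G(p,4\epsilon)$ by \eqref{eq:G}.
\end{proof}

\subsection{The radius function}

It remains to replace $f$ and $\rho$ by continuous functions. As in Section~\ref{sec:idea} we need a radius $b(x)$ such that $B_e(x,b(x))$ shrinks to $p$ as $x\to p$. The nested pairs say how: if $x$ lies in an inner member, the ball must lie in the outer member.

\begin{lemma}\label{lem:radius}
There is a continuous definable function $b\colon H\to(0,1]$ such that
\[
p\in S,\ t\in(0,1],\ x\in H\cap G(p,\nu(p,t))\ \Longrightarrow\ B_e(x,b(x))\subseteq G(p,t).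
\]
\end{lemma}

\begin{proof}
For $x\in H$ and definable $F\subseteq H$ let $\operatorname{dist}_e(x,F)=\inf\{e(x,y):y\in F\}$, with $\operatorname{dist}_e(x,\emptyset)=1$. Let
\[
\beta(x)=\inf\bigl(\{1\}\cup\{\operatorname{dist}_e(x,H\setminus G(p,t)):p\in S,\ t\in(0,1],\ x\in G(p,\nu(p,t))\}\bigr).
\]
We claim that every $x_0\in H$ has an $e$-ball on which $\beta$ is bounded below by a positive constant. Otherwise we can choose definably, for $r\in(0,1)$, points $x_r\in B_e(x_0,r)$ and pairs $(p_r,t_r)\in S\times(0,1]$ such that, with $\nu_r=\nu(p_r,t_r)$,
\[
x_r\in G(p_r,\nu_r),\qquad\operatorname{dist}_e(x_r,H\setminus G(p_r,t_r))<r .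
\]
As $x_r\in O_{\nu_r}$, Lemma~\ref{lem:kappa} gives $\nu_r\ge\kappa(x_r)\ge\kappa(x_0)-r$, so $\nu_r\ge\kappa(x_0)/2$ for $r<\kappa(x_0)/2$. Take $r_0,A,A'$ from Lemma~\ref{lem:absorb}. Since $x_r\in A$ for $r\le r_0$ and $x_r\to x_0$ in $\tau$, we get $x_0\in\operatorname{cl}_\tau A\subseteq A'$. So $B_e(x_0,\delta)\subseteq A'\subseteq G(p_r,t_r)$ for some $\delta\in(0,1]$ and all $r\le r_0$. Every $y\in H\setminus G(p_r,t_r)$ has $e(x_r,y)\ge e(x_0,y)-r\ge\delta-r$. Therefore $r>\operatorname{dist}_e(x_r,H\setminus G(p_r,t_r))\ge\delta-r$ for all $r\le r_0$, which is false for $r\le\delta/2$. This proves the claim.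

Let $b(x)=\inf_{y\in H}(\beta(y)+e(x,y))$. If $\beta\ge c>0$ on $B_e(x,\delta)$, then $b(x)\ge\min(c,\delta)>0$. The triangle inequality gives $|b(x)-b(x')|\le e(x,x')$, so $b$ is continuous, and $y=x$ gives $b\le\beta\le1$. If $x\in H\cap G(p,\nu(p,t))$ and $y\in H\setminus G(p,t)$, then $e(x,y)\ge\beta(x)\ge b(x)$, so $y\notin B_e(x,b(x))$.
\end{proof}

\subsection{Envelopes and the embedding}

For a definable function $a\colon H\to[0,1]$ and $x\in H$ put
\[
a^-(x)=\inf_{y\in H}\Bigl(a(y)+\frac{e(x,y)}{b(x)}\Bigr),\qquad a^+(x)=\sup_{y\in H}\Bigl(a(y)-\frac{e(x,y)}{b(x)}\Bigr).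
\]

\begin{lemma}\label{lem:envelope}
The functions $a^-$ and $a^+$ are continuous on $H$, and with $B_x=B_e(x,b(x))$,
\[
\inf_{B_x}a\le a^-(x)\le a(x)\le a^+(x)\le\sup_{B_x}a .
\]
\end{lemma}

\begin{proof}
Since $e\le1$, for $x,x_0,y\in H$ we have
\[
\Bigl|\frac{e(x,y)}{b(x)}-\frac{e(x_0,y)}{b(x_0)}\Bigr|\le\frac{e(x,x_0)}{b(x)}+\Bigl|\frac1{b(x)}-\frac1{b(x_0)}\Bigr| .
\]
The right side does not depend on $y$, so it bounds $|a^\pm(x)-a^\pm(x_0)|$, and it tends to $0$ as $x\to x_0$. Taking $y=x$ gives the two inner inequalities. For $y\in B_x$ we have $a(y)+e(x,y)/b(x)\ge\inf_{B_x}a$ and $a(y)-e(x,y)/b(x)\le\sup_{B_x}a$. For $y\notin B_x$ we have $e(x,y)/b(x)\ge1$, so $a(y)+e(x,y)/b(x)\ge1\ge\inf_{B_x}a$ and $a(y)-e(x,y)/b(x)\le0\le\sup_{B_x}a$.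
\end{proof}

Apply this to $\rho$ and to the coordinates $f_1,\dots,f_n$ of $f$, which take values in $[0,1]$ because $S\subseteq[0,1]^n$, and write $f^\pm=(f_1^\pm,\dots,f_n^\pm)$. We must be able to deduce from the continuous functions that $f(x)$ is near $p$ and $\rho(x)$ is near $0$. For $\rho$ the upper envelope suffices, as $0<\rho\le\rho^+$; for $f$ we keep both envelopes, which enclose it.

\begin{proof}[Proof of Proposition~\ref{prop:glue}]
Define $\Psi\colon X\to M^{2n+1+k}$ by
\[
\Psi(x)=\bigl(f^-(x),f^+(x),\rho^+(x),\rho^+(x)\varphi(x)\bigr)\ \ (x\in H),\qquad\Psi(p)=(p,p,0,0)\ \ (p\in S).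
\]
Write points of the target as $(y^-,y^+,c,w)$ with $c\in M$.

\emph{Injectivity.} The coordinate $c$ is positive on $\Psi(H)$ and zero on $\Psi(S)$. On $\Psi(H)$ the quotient $w/c=\varphi(x)$ determines $x$, and on $\Psi(S)$ the block $y^-$ determines $p$.

\emph{Continuity of $\Psi$.} On the open set $H$ this is Lemma~\ref{lem:envelope}. Let $p\in S$ and $\eta\in(0,1)$. Take $V$ from Lemma~\ref{lem:frho}(a) and $t\in(0,1]$ with $G(p,t)\subseteq V$. For $x\in H\cap G(p,\nu(p,t))$, Lemma~\ref{lem:radius} gives $B_x\subseteq V$, so $|f(y)-p|<\eta$ and $\rho(y)<\eta$ for all $y\in B_x$. By Lemma~\ref{lem:envelope}, $|f^\pm(x)-p|\le\eta$ and $\rho^+(x)\le\eta$, and then $|\rho^+(x)\varphi(x)|\le\eta$. Since $\tau|_S$ is the Euclidean topology, there is an open set $A\ni p$ with $A\cap S\subseteq B(p,\eta)$. Thus $|\Psi(x)-\Psi(p)|\le\eta$ for all $x\in A\cap G(p,\nu(p,t))$.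

\emph{Continuity of $\Psi^{-1}$.} The set $\Psi(H)=\Psi(X)\cap\{c>0\}$ is relatively open in $\Psi(X)$, and on it $\Psi^{-1}(y^-,y^+,c,w)=\varphi^{-1}(w/c)$ is continuous. Let $p\in S$, $0<\epsilon\le\frac12$ and $|\Psi(x)-\Psi(p)|<\epsilon$. If $x\in S$, then $|x-p|<\epsilon$, so $x\in G(x,\epsilon)\subseteq G(p,2\epsilon)$ by \eqref{eq:G}. If $x\in H$, then $\rho(x)\le\rho^+(x)<\epsilon$ and $p_j-\epsilon<f_j^-(x)\le f_j(x)\le f_j^+(x)<p_j+\epsilon$ for all $j$, so $x\in G(p,4\epsilon)$ by Lemma~\ref{lem:frho}(b). In both cases $x\in G(p,4\epsilon)$, and these sets form a base at $p$.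
\end{proof}

\section{The main theorem and equivalent conditions}\label{sec:proof}

\begin{proposition}\label{prop:uniform}
A Hausdorff regular definable topological space with a generically uniform neighborhood system is Euclidean.
\end{proposition}

\begin{proof}
We may assume $X\neq\emptyset$ and, by (U3), $X\subseteq(0,1)^n$. Take $S_0,\dots,S_\ell$ and $H_i$ from Proposition~\ref{prop:strata}. We show by induction that each $H_i$ is Euclidean. For $H_0=S_0$ this is property (b). Let $i<\ell$ and let $H_i$ be Euclidean. The subspace $H_{i+1}=H_i\sqcup S_{i+1}$ is regular, and the sets $N(x,t)\cap H_{i+1}$ form a neighborhood system on it, which is uniform along $S_{i+1}$ at every point by (c). The set $S_{i+1}$ is closed in $H_{i+1}$ because $H_i$ is open, and it carries the Euclidean topology by (b). Proposition~\ref{prop:glue} shows that $H_{i+1}$ is Euclidean. Finally $X=H_\ell$.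
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The ``only if'' direction is Lemma~\ref{lem:onlyif}. Conversely, a definably second-countable space has a generically uniform neighborhood system by Lemmas~\ref{lem:system} and~\ref{lem:uniform}, so if it is Hausdorff and regular, it is Euclidean by Proposition~\ref{prop:uniform}.
\end{proof}

To state the sharper form, recall that the \emph{open simplex} with affinely independent vertices $a_0,\dots,a_j\in M^l$ is $\{\sum_i\lambda_ia_i:\lambda_i>0,\ \sum_i\lambda_i=1\}$; it has dimension $j$, and its \emph{faces} are the open simplices spanned by nonempty subsets of the vertices. A \emph{complex} is a finite set of open simplices in $M^l$ such that the closures of any two are disjoint or meet in the closure of a common face, and a \emph{finite simplicial complex} is a complex that contains all faces of its members. The triangulation theorem \cite[Chapter~8]{vdD} states that every definable set is definably homeomorphic to the union of the simplices of a complex. A space is \emph{$T_0$} if for any two distinct points some open set contains exactly one of them.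

\begin{theorem}\label{thm:equiv}
For a regular $T_0$ definable topological space $(X,\tau)$ with $\dim X=d\ge0$, the following are equivalent:
\begin{enumerate}
\item[(1)] $X$ is Euclidean;
\item[(2)] $X$ is definably second-countable;
\item[(3)] $X$ has a generically uniform neighborhood system;
\item[(4)] $X$ is definably homeomorphic to a finite union of open simplices of a finite simplicial complex in $M^{2d+1}$.
\end{enumerate}
\end{theorem}

\begin{proof}
The space is Hausdorff: if an open set $A$ contains $x$ but not $y$, take an open $V\ni x$ with $\operatorname{cl}_\tau V\subseteq A$; then $V$ and $X\setminus\operatorname{cl}_\tau V$ separate $x$ and $y$. Now (1)$\Rightarrow$(2) is Lemma~\ref{lem:onlyif}, (2)$\Rightarrow$(3) is Lemmas~\ref{lem:system} and~\ref{lem:uniform}, (3)$\Rightarrow$(1) is Proposition~\ref{prop:uniform}, and (4)$\Rightarrow$(1) holds by definition.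

Assume (1). By the triangulation theorem, $X$ is definably homeomorphic to the union $Y$ of the simplices of a complex $\mathcal{K}$. Definable bijections preserve dimension, so each simplex of $\mathcal{K}$ has at most $d+1$ vertices. Let $v_1,\dots,v_j$ be the vertices of the simplices of $\mathcal{K}$, and let $w_i=(i,i^2,\dots,i^{2d+1})\in M^{2d+1}$ be points of the moment curve $s\mapsto(s,s^2,\dots,s^{2d+1})$. Any $2d+2$ distinct points of this curve are affinely independent, since otherwise they would lie on a hyperplane, and a nonzero polynomial of degree at most $2d+1$ would have $2d+2$ roots; hence so are any fewer points.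

Let $\overline{Y}$ be the union of the closures of the simplices of $\mathcal{K}$. Define $g\colon\overline{Y}\to M^{2d+1}$ on the closure of each simplex as the affine map with $v_i\mapsto w_i$. Two such maps agree on the closure of a common face, so $g$ is well defined, definable and continuous. It is injective: let $x=\sum\lambda_iv_i$ and $x'=\sum\lambda'_iv_i$ be written in barycentric coordinates of two closed simplices, with $g(x)=g(x')$. At most $2d+2$ vertices are involved, so $\sum\lambda_iw_i=\sum\lambda'_iw_i$ forces $\lambda_i=\lambda'_i$ for all $i$, and $x=x'$. For an open ball $B$, the set $g(\overline{Y}\setminus B)$ is closed by (F6), so $g(\overline{Y}\cap B)$ is relatively open in $g(\overline{Y})$ and $g^{-1}$ is continuous. The images under $g$ of all faces of simplices of $\mathcal{K}$ are open simplices. The vertices of any two of them are jointly affinely independent, so their closures meet in the convex hull of the common vertices. These images therefore form a finite simplicial complex in $M^{2d+1}$, and $g(Y)$ is a union of some of its simplices. This proves (4).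
\end{proof}

\begin{thebibliography}{9}

\bibitem{AG}
Pablo And\'ujar Guerrero, \emph{Definable separability and second-countability in o-minimal structures}, arXiv:2405.07114 (2024).

\bibitem{vdD}
van den Dries, \emph{Tame Topology and O-minimal Structures}.

\end{thebibliography}
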